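\title{Decoupling of tangent sequences in quasi-Banach spaces with constants independent of the exponent}

\begin{abstract}
For a quasi-Banach space $X$ and $0<p<\infty$, let $D_p(X)$ be the best constant in the inequality that bounds the $p$-th moment of a sum of adapted $X$-valued random variables by the $p$-th moment of the sum of a decoupled tangent sequence. We prove that if $D_{p_0}(X)<\infty$ for one exponent $p_0$, then $D_p(X)\le K^{1+1/p}$ for all $p\in(0,\infty)$, so that $\sup_{p\ge1}D_p(X)<\infty$. This answers a question stated by Cox and Veraar. The proof conditions the probability measure on the event that the sum is large and uses the decoupling inequality under the conditioned measure; passing to the decoupled sequence at most doubles the relative entropy. This yields a comparison of tails, which characterizes decoupling, and a good-$\lambda$ argument turns it into the moment bounds. We also show that $D_p(X)\ge2^{1/p-1}$ for $0<p<1$ and $\liminf_{p\to\infty}D_p(X)\ge2$, while $D_\infty(X)=1$ for continuous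 quasi-norms.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A sum of random vectors that are revealed one at a time is hard to estimate, because the law of each term may depend on all earlier terms. A sum of independent vectors is much easier. Decoupling compares the first kind of sum with the second: one keeps the conditional law of each term, draws fresh terms from these laws independently, and asks whether the new sum dominates the old one.

\subsection*{Definitions}
A \emph{quasi-norm} on a vector space $X$ satisfies the axioms of a norm, except that the triangle inequality is weakened to $\|x+y\|\le c_0(\|x\|+\|y\|)$; the least such $c_0$ is the \emph{modulus of concavity}. A \emph{quasi-Banach space} is a complete quasi-normed space, and $c_0=1$ is the Banach case. All $X$-valued random variables are strongly measurable, so each takes its values almost surely in a separable closed subspace of $X$, which is Polish. We assume that the quasi-norm is such that $\|\xi\|$ is measurable for these random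 variables $\xi$; this is automatic when $\|\cdot\|$ is continuous, in particular for norms and for the $r$-norms of Section~\ref{sec:rnorm}.

For an $X$-valued random variable $\xi$ on $(\Omega,\mathcal A,\mathbb P)$ and a sub-$\sigma$-algebra $\mathcal G$, we write $\mathcal L(\xi\,|\,\mathcal G)$ for a regular conditional distribution of $\xi$ given $\mathcal G$: a kernel $\mu(\omega,E)$ that is a Borel probability measure in $E$ and, for each $E$, a $\mathcal G$-measurable version of $\mathbb P(\xi\in E\,|\,\mathcal G)$. It exists and is unique up to a $\mathbb P$-null set. An identity between two such objects means that the random measures coincide almost surely.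

Let $(\mathcal F_n)_{n\ge1}$ be a filtration, $\mathcal F_0=\{\Omega,\varnothing\}$ and $\mathcal F_\infty=\sigma(\mathcal F_n:n\ge1)$. Let $d=(d_n)_{n\ge1}$ be an adapted sequence of $X$-valued random variables. A sequence $e=(e_n)_{n\ge1}$ on the same probability space is a \emph{decoupled tangent sequence} of $d$ if, for every $n\ge1$,
\begin{itemize}
\item $e_1,\dots,e_n$ are conditionally independent given $\mathcal F_\infty$, and
\item $\mathcal L(d_n\,|\,\mathcal F_{n-1})=\mathcal L(e_n\,|\,\mathcal F_\infty)$.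
\end{itemize}
We then call $(d,e)$ a \emph{decoupled pair}. A statement holds \emph{for all decoupled pairs} if it holds for every probability space, every filtration, every such $(d,e)$ and every number $n\ge1$ of terms.

\begin{example}\label{ex:predictable}
Let $\xi_1,\xi_2,\dots$ be independent real random variables, $\mathcal F_k=\sigma(\xi_1,\dots,\xi_k)$, let $w_k$ be $X$-valued and $\mathcal F_{k-1}$-measurable, and let $(\xi_k')$ be an independent copy of $(\xi_k)$. Then $e_k=\xi_k'w_k$ is a decoupled tangent sequence of $d_k=\xi_kw_k$: both conditional laws equal the law of $\xi_kw$ evaluated at $w=w_k(\omega)$, and given $\mathcal F_\infty$ the vectors $w_k$ are frozen while the $\xi_k'$ remain independent.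
\end{example}

For $p\in(0,\infty)$, $X$ \emph{satisfies the decoupling inequality for $p$} if there is a constant $D_p$ such that for all decoupled pairs
\begin{equation}\label{eq:dec}
\mathbb E\Big\|\sum_{k=1}^nd_k\Big\|^p\le D_p^p\;\mathbb E\Big\|\sum_{k=1}^ne_k\Big\|^p .
\end{equation}
The least such constant is $D_p(X)$, and $D_p(X)=\infty$ if there is none. For $p=\infty$ the inequality is read as $\|\sum_{k\le n}d_k\|_{L^\infty(\Omega;X)}\le D_\infty\|\sum_{k\le n}e_k\|_{L^\infty(\Omega;X)}$, with least constant $D_\infty(X)$.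

If each $d_k$ is independent of $\mathcal F_{k-1}$, the conditional laws are deterministic, $d$ and $e$ are both independent sequences with the same marginals, and the two sides of \eqref{eq:dec} agree with $D_p=1$. In particular a deterministic $d$ shows that $D_p(X)\ge1$ for all $p\in(0,\infty]$ when $X\ne\{0\}$. Thus $D_p(X)$ measures how much a sum can gain, in $L^p$, from choosing the law of each step after seeing the outcomes of the earlier steps.

\subsection*{The question}
Hitczenko proved that on the real line one constant serves all exponents: $D_{\mathbb R}:=\sup_{p\in[1,\infty]}D_p(\mathbb R)<\infty$. For every Hilbert space $H$ one has $\sup_{p\in[1,\infty)}D_p(H)\le D_{\mathbb R}$. Every UMD space satisfies the decoupling inequality, and so does $L^1(0,1)$, which is not UMD. Cox and Veraar \cite{CV} state as an open problem whether the constant can be taken independent of $p$ in general: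

\begin{quote}
\emph{If a quasi-Banach space $X$ satisfies the decoupling inequality for all $p\in[1,\infty)$, must $\sup_{p\in[1,\infty)}D_p(X)$ be finite?}
\end{quote}

The scalar case suggests that the answer is yes, and so does the endpoint, since $D_\infty(X)=1$ for every nonzero Banach space (Theorem~\ref{thm:lower}). The endpoint is misleading, however: $L^p$-norms tend to the $L^\infty$-norm for each fixed pair but not uniformly over pairs, and the same theorem shows that $D_p(X)$ does not approach $D_\infty(X)$. The real issue is that high moments are carried by rare events. If $\mathbb P(Z>t)=e^{-t}$, the integrand in $\mathbb EZ^p=\int_0^\infty pt^{p-1}e^{-t}\,dt$ peaks at $t=p-1$, where the tail is of order $e^{-p}$. A bound uniform in $p$ therefore needs a comparison of the tails of $\|\sum d_k\|$ and $\|\sum e_k\|$ at every scale of probability. The same example shows which loss is affordable. If $\mathbb P(Z'>t)=e^{-t/\kappa}$, then $\mathbb P(Z>t)=\mathbb P(Z'>t)^\kappa$, and $Z'$ has the law of $\kappa Z$, so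 $\|Z\|_{L^p}=\kappa^{-1}\|Z'\|_{L^p}$ for every $p$. Losing a fixed power of the probability costs, in this example, only a fixed factor.

\subsection*{Results}
The answer is yes, and one exponent suffices as a hypothesis.

\begin{theorem}\label{thm:main}
Let $X\ne\{0\}$ be a quasi-Banach space with $D_{p_0}(X)<\infty$ for some $p_0\in(0,\infty)$.
\begin{itemize}
\item[(a)] There is $K<\infty$, depending only on $p_0$, $D_{p_0}(X)$ and the modulus of concavity of the quasi-norm, such that $D_p(X)\le K^{1+1/p}$ for all $p\in(0,\infty)$. Hence $\sup_{p\ge p_1}D_p(X)<\infty$ for every $p_1>0$, in particular for $p_1=1$.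
\item[(b)] If $X$ is a Banach space and $D_1(X)<\infty$, then
\[D_1(X)\le\sup_{p\in[1,\infty)}D_p(X)\le2^{1207}D_1(X).\]
\end{itemize}
\end{theorem}

The proof passes through a tail inequality of the form suggested above, which turns out to characterize decoupling.

\begin{theorem}\label{thm:tail}
For a quasi-Banach space $X$ the following are equivalent.
\begin{itemize}
\item[(i)] $D_p(X)<\infty$ for some $p\in(0,\infty)$.
\item[(ii)] There is $K<\infty$ with $D_p(X)\le K^{1+1/p}$ for all $p\in(0,\infty)$.
\item[(iii)] There are $C<\infty$ and $\kappa\in(0,1)$ such that for all decoupled pairs and all $s>0$,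
\[\mathbb P\Big(\Big\|\sum_{k\le n}d_k\Big\|>Cs\Big)\le\sqrt2\;\mathbb P\Big(\Big\|\sum_{k\le n}e_k\Big\|>s\Big)^\kappa .\]
\item[(iv)] There are $C\ge1$ and $\theta,\gamma\in(0,1)$ such that for all decoupled pairs and all $s>0$,
\[\mathbb P\Big(\Big\|\sum_{k\le n}e_k\Big\|>s\Big)\le\theta\quad\Longrightarrow\quad\mathbb P\Big(\Big\|\sum_{k\le n}d_k\Big\|>Cs\Big)\le\gamma .\]
\end{itemize}
\end{theorem}

The last theorem limits what can be improved.

\begin{theorem}\label{thm:lower}
Let $X\ne\{0\}$ be a quasi-Banach space.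
\begin{itemize}
\item[(a)] $D_p(X)\ge2^{1/p-1}$ for $p\in(0,1)$. Hence $\sup_{p>0}D_p(X)=\infty$, and the bound $K^{1+1/p}$ cannot be replaced by a bound uniform in $p>0$.
\item[(b)] $\liminf_{p\to\infty}D_p(X)\ge2$.
\item[(c)] $D_\infty(X)=1$ if the quasi-norm is continuous, for example if it is a norm.
\end{itemize}
\end{theorem}

The cycle (i)$\Rightarrow$(iv)$\Rightarrow$(iii)$\Rightarrow$(ii) occupies Sections~\ref{sec:crude}, \ref{sec:entropy} and \ref{sec:moments}, and Section~\ref{sec:constants} collects the constants. The heart of the matter is (iv)$\Rightarrow$(iii), which turns a comparison at one fixed level of probability into a comparison at all levels; Section~\ref{sec:run} shows it on an example. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}. All three implications exploit the fact that the hypothesis is available for every probability measure and every filtration: it is applied to enlarged filtrations and to conditioned measures, not only to the given pair.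

\section{A run of successes}\label{sec:run}

Fix $x\in X$ with $\|x\|=1$ and $\alpha\in(0,\frac12)$. Let $\xi_1,\xi_2,\dots$ and $\xi_1',\xi_2',\dots$ be independent with values in $\{0,1\}$ and success probability $\alpha$, let $\mathcal F_k=\sigma(\xi_1,\dots,\xi_k)$, and put
\begin{equation}\label{eq:run}
d_k=\xi_1\cdots\xi_{k-1}\,\xi_k\,x,\qquad e_k=\xi_1\cdots\xi_{k-1}\,\xi_k'\,x .
\end{equation}
This is a decoupled pair by Example~\ref{ex:predictable}. The sum $\sum_{k\le n}d_k$ counts the initial run of successes, and it reaches its largest value $nx$ on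
\[B=\{\xi_1=\dots=\xi_n=1\},\qquad\mathbb P(B)=\alpha^n .\]
The decoupled sum reaches $nx$ on
\[B'=\{\xi_1=\dots=\xi_{n-1}=1,\ \xi_1'=\dots=\xi_n'=1\},\qquad\mathbb P(B')=\alpha^{2n-1}.\]
For $d$, one success both contributes to the sum and keeps the game alive. For $e$ these two tasks fall to different coins, so the price is paid twice, and $\mathbb P(B')$ is close to $\mathbb P(B)^2$ on a logarithmic scale.

Here is a way to see the bound $\mathbb P(B')\ge\mathbb P(B)^2$ that generalizes. Let $\mathbb P'$ be the law of $(\xi_1,\dots,\xi_n,\xi_1',\dots,\xi_n')$. Condition on $B$: under $\mathbb Q=\mathbb P(\,\cdot\,|B)$ every $d_k$ equals $x$, so the conditional law of $d_k$ given the past has changed from $\mu_k$, which gives mass $\alpha$ to $x$, to the point mass $\nu_k$ at $x$. Now decouple \emph{under $\mathbb Q$}: draw $\xi$ from $\mathbb Q$ and the fresh terms from $\nu_1,\dots,\nu_n$. The resulting measure $\mathbb Q'$ is the point mass at the configuration in which all $2n$ coins succeed, and there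
\[\frac{d\mathbb Q'}{d\mathbb P'}=\underbrace{\alpha^{-n}}_{d\mathbb Q/d\mathbb P}\cdot\underbrace{\alpha^{-1}\cdots\alpha^{-1}}_{d\nu_k/d\mu_k,\ k\le n}=\mathbb P(B)^{-2}.\]
The $n$ factors that steer the fresh terms multiply to the same quantity as the density that steers the original sequence. Since $\mathbb Q'(B')=1$ and the density is at most $\mathbb P(B)^{-2}$, we get $1\le\mathbb P(B)^{-2}\,\mathbb P'(B')$.

For a general pair and $B=\{\|\sum d_k\|>Cs\}$, $B'=\{\|\sum e_k\|>s\}$, two things change. First, the density $d\mathbb Q'/d\mathbb P'$ is no longer constant; what remains true is that its logarithm has $\mathbb Q'$-mean at most $2\log(1/\mathbb P(B))$. This is a fact about filtrations and holds in any space. Second, $d$ is not deterministic under $\mathbb Q$, and there is no trivial reason why $\mathbb Q'$ should charge $B'$. But under $\mathbb Q$ the sum $\sum d_k$ is large with probability one, so property (iv) of Theorem~\ref{thm:tail}, applied under $\mathbb Q$, forces $\mathbb Q'(B')>\theta$. This is where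 the geometry of $X$ enters.

\section{Preliminaries}\label{sec:prelim}

\subsection{Reduction to an $r$-norm}\label{sec:rnorm}
For $r\in(0,1]$, an \emph{$r$-norm} is a quasi-norm $\|\cdot\|_*$ with $\|x+y\|_*^r\le\|x\|_*^r+\|y\|_*^r$. By the Aoki--Rolewicz theorem (see \cite{KPR}), there are $r\in(0,1]$ and $c\ge1$, depending only on the modulus of concavity of $\|\cdot\|$, and an $r$-norm $\|\cdot\|_*$ on $X$ with
\begin{equation}\label{eq:AR}
\|x\|_*\le\|x\|\le c\,\|x\|_*\qquad(x\in X).
\end{equation}
For a Banach space we take $r=c=1$ and $\|\cdot\|_*=\|\cdot\|$. Put $N(x)=\|x\|_*^r$. Sections~\ref{sec:prelim}--\ref{sec:moments} use only that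
\[N(0)=0,\quad N(-x)=N(x),\quad N(x+y)\le N(x)+N(y),\quad N(x)\le N(2x),\]
and that $N$ is continuous, which follows from $|N(x)-N(y)|\le N(x-y)$. Since $\|x\|_*^p=N(x)^{p/r}$, moments of $\|\cdot\|_*$ of order $p$ are moments of $N$ of order $q=p/r$.

\subsection{Conditional laws and the canonical extension}\label{sec:ext}
We use three standard facts about $\mu=\mathcal L(\xi\,|\,\mathcal G)$, for $\xi$ with values in a Polish space $Y$ with Borel $\sigma$-algebra $\mathcal B(Y)$.
\begin{itemize}
\item[(R1)] If $\phi\ge0$ is $\mathcal G\otimes\mathcal B(Y)$-measurable, then $\mathbb E[\phi(\cdot,\xi)\,|\,\mathcal G]=\int\phi(\cdot,y)\,\mu(\cdot,dy)$.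
\item[(R2)] If $\mathcal G_0\subseteq\mathcal G$ and the kernel $\mu$ is $\mathcal G_0$-measurable, then $\mu=\mathcal L(\xi\,|\,\mathcal G_0)$.
\item[(R3)] $\xi_1,\dots,\xi_n$ are conditionally independent given $\mathcal G$ if and only if $\mathcal L((\xi_1,\dots,\xi_n)\,|\,\mathcal G)=\bigotimes_k\mathcal L(\xi_k\,|\,\mathcal G)$.
\end{itemize}

Fix $n$. From now on sums, products and maxima without a range run over $1\le k\le n$. Let $d$ be adapted, let $X_0$ be a separable closed subspace that almost surely contains $d_1,\dots,d_n$ (we redefine $d_k=0$ on the null set $\{d_k\notin X_0\}\in\mathcal F_k$), and let $\mu_k$ be an $\mathcal F_{k-1}$-measurable version of $\mathcal L(d_k\,|\,\mathcal F_{k-1})$ on $X_0$. If $e$ is any decoupled tangent sequence of $d$, then (R3) and (R2) give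
\begin{equation}\label{eq:condlaw}
\mathcal L\big((e_1,\dots,e_n)\,|\,\mathcal F_n\big)=\mu_1\otimes\dots\otimes\mu_n .
\end{equation}
So the law of $(e_1,\dots,e_n)$ depends only on $\mathbb P$ and the kernels $\mu_k$, and it may be computed in any convenient model. The \emph{canonical extension with $m$ copies} is $\Omega\times(X_0^n)^m$ with the measure
\[\mathbb P(d\omega)\prod_{i\le m}\prod_{k\le n}\mu_k(\omega,dy_k^i)\]
and the coordinates $e_k^i=y_k^i$. We regard $d_k$ and $\mathcal F_k$ as living on the extension, set $d_k=e_k^i=0$ and $\mathcal F_k=\mathcal F_n$ for $k>n$, and keep writing $\mathbb P$ and $\mathbb E$. Given $\mathcal F_n$, the variables $e_k^i$ are independent with laws $\mu_k$, so each $(d,e^i)$ is a decoupled pair. Consequently, a hypothesis that holds for all decoupled pairs applies to \emph{every} adapted sequence $d_1,\dots,d_n$ under \emph{every} probability measure, with $e$ realized on the extension.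

If the copies are revealed step by step along with $d$, then at each step $d_k$ is indistinguishable from them.

\begin{lemma}\label{lem:step}
On the extension with $m$ copies let $\mathcal H_k=\mathcal F_k\vee\sigma(e_j^i:i\le m,\ j\le k)$. Then $\mathcal L\big((d_k,e_k^1,\dots,e_k^m)\,|\,\mathcal H_{k-1}\big)=\mu_k^{\otimes(m+1)}$.
\end{lemma}

\begin{proof}
Let $U$ be bounded and $\mathcal F_{k-1}$-measurable, $h$ a bounded Borel function of $(e_j^i)_{i\le m,\,j<k}$, and $\phi_0,\dots,\phi_m$ bounded Borel functions on $X_0$. Write $\mu_k(\phi)=\int\phi\,d\mu_k$ and $\bar h=\int h\prod_{i\le m,\,j<k}\mu_j(\cdot,dy_j^i)$; these are $\mathcal F_{k-1}$-measurable. Integrating out the coordinates $y$ for fixed $\omega$, then conditioning on $\mathcal F_{k-1}$, then restoring the coordinates,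
\[\mathbb E\Big[Uh\,\phi_0(d_k)\prod_{i=1}^m\phi_i(e_k^i)\Big]=\mathbb E\Big[U\bar h\,\phi_0(d_k)\prod_{i=1}^m\mu_k(\phi_i)\Big]=\mathbb E\Big[U\bar h\prod_{i=0}^m\mu_k(\phi_i)\Big]=\mathbb E\Big[Uh\prod_{i=0}^m\mu_k(\phi_i)\Big].\]
The products $Uh$ form a multiplicative class generating $\mathcal H_{k-1}$, and the products of the $\phi_i$ form one generating $\mathcal B(X_0^{m+1})$; the monotone class theorem finishes the proof.
\end{proof}

Truncating the terms and stopping the sum by a rule that looks only at the past preserve decoupled pairs.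

\begin{lemma}\label{lem:transform}
Let $(d,e)$ be a decoupled pair and let $T_k:\Omega\times X_0\to X_0$ be $\mathcal F_{k-1}\otimes\mathcal B(X_0)$-measurable. Then $(T_k(\cdot,e_k))_k$ is a decoupled tangent sequence of $(T_k(\cdot,d_k))_k$, and the common conditional law is the image of $\mu_k(\omega,\cdot)$ under $T_k(\omega,\cdot)$.
\end{lemma}

\begin{proof}
By (R1), $\mathcal L(T_k(\cdot,d_k)\,|\,\mathcal F_{k-1})$ is the image of $\mu_k$, and the conditional law of $(T_k(\cdot,e_k))_{k\le n}$ given $\mathcal F_\infty$ is the image of $\bigotimes_k\mu_k$ under the product map, which is the product of the images. Apply (R3).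
\end{proof}

\subsection{Symmetrization}\label{sec:sym}
The maximal inequalities below need symmetric terms, so we subtract one copy from $d$ and add it to the filtration. On the extension with three copies put
\[\mathcal G_k=\mathcal F_k\vee\sigma(e_1^1,\dots,e_k^1),\qquad\hat d_k=d_k-e_k^1,\qquad\hat e_k=e_k^2-e_k^3,\]
and let $\hat\mu_k$ be the image of $\mu_k\otimes\mu_k$ under $(x,y)\mapsto x-y$, a symmetric measure. Then $\mathcal G_0$ is trivial and $\hat d$ is $(\mathcal G_k)$-adapted. By Lemma~\ref{lem:step} and (R2), $\mathcal L(\hat d_k\,|\,\mathcal G_{k-1})=\hat\mu_k$. Given $\mathcal F_n$, the families $e^1,e^2,e^3$ are independent, so conditioning on $e^1$ as well does not alter the law of $(e^2,e^3)$; hence, given $\mathcal G_n$, the $\hat e_k$ are independent with laws $\hat\mu_k$. Thus $(\hat d,\hat e)$ is a decoupled pair for $(\mathcal G_k)$ with symmetric conditional laws, and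
\begin{equation}\label{eq:sym}
N\Big(\sum d_k\Big)\le N\Big(\sum\hat d_k\Big)+N\Big(\sum e_k^1\Big),\qquad N\Big(\sum\hat e_k\Big)\le N\Big(\sum e_k^2\Big)+N\Big(\sum e_k^3\Big),
\end{equation}
where each $\sum e_k^i$ has the law of $\sum e_k$.

\subsection{Maximal inequalities}
The next lemma will be applied conditionally: for fixed $\omega$ it applies to the coordinates $y_k$ under a product of symmetric measures as in \eqref{eq:condlaw}, and one may then integrate over $\omega$.

\begin{lemma}\label{lem:levy}
Let $y_1,\dots,y_n$ be independent symmetric $X$-valued random variables, $S_k=\sum_{j\le k}y_j$, and $t>0$.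
\begin{itemize}
\item[(a)] $\mathbb P(\max N(S_k)>t)\le2\,\mathbb P(N(S_n)>t/2)$ and $\mathbb P(\max N(y_k)>t)\le2\,\mathbb P(N(S_n)>t/2)$.
\item[(b)] If $J\subseteq\{1,\dots,n\}$, $a>0$ and $W=\sum_{k\in J}y_k1_{\{N(y_k)\le a\}}$, then $\mathbb P(N(W)>2t)\le2\,\mathbb P(N(S_n)>t)$.
\item[(c)] If $N(y_k)\le t$ a.s.\ for all $k$ and $\mathbb P(\max N(S_k)>u)\le\frac12$ for some $u>0$, then $\mathbb P(\max N(S_k)>u+m(t+2u))\le2^{-m-1}$ for all integers $m\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $E_j$ be the event that $j$ is the first index with $N(S_j)>t$. Changing the signs of the $y_i$ with $i>j$ preserves the joint law and the event $E_j$, and it turns $S_n$ into $S_n'$ with $S_n+S_n'=2S_j$. On $E_j$ we have $t<N(S_j)\le N(2S_j)\le N(S_n)+N(S_n')$, so $N(S_n)>t/2$ or $N(S_n')>t/2$, and these two events have the same probability inside $E_j$. Hence $\mathbb P(E_j)\le2\,\mathbb P(E_j,\,N(S_n)>t/2)$; sum over $j$. For the second claim let $E_j$ be the event that $j$ is the first index with $N(y_j)>t$ and change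 the signs of all $y_i$ with $i\ne j$. Then $E_j$ is preserved because $N$ is even, and $S_n+S_n'=2y_j$.

(b) Let $\sigma_k(y)=1$ if $k\in J$ and $N(y)\le a$, and $\sigma_k(y)=-1$ otherwise. As $\sigma_k$ is even and $y_k$ is symmetric,
\[\mathbb P(\sigma_k(y_k)=-1,\,-y_k\in E)=\mathbb P(\sigma_k(y_k)=-1,\,y_k\in E)\]
for Borel sets $E$, so $\sigma_k(y_k)y_k$ has the law of $y_k$. By independence $S_n'=\sum\sigma_k(y_k)y_k$ has the law of $S_n$. Since $S_n+S_n'=2W$, we have $N(W)\le N(2W)\le N(S_n)+N(S_n')$.

(c) Let $a\ge0$ and let $E_j$ be the event that $j$ is the first index with $N(S_j)>a$. On $E_j$, $N(S_l)\le a$ for $l<j$ and $N(S_j)\le N(S_{j-1})+t\le a+t$. So if also $\max_lN(S_l)>a+t+2u$, then $R_j:=\max_{l>j}N(S_l-S_j)>2u$. The variable $R_j$ is independent of $E_j$, and $R_j\le2\max_lN(S_l)$ gives $\mathbb P(R_j>2u)\le\frac12$. Summing over $j$,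
\[\mathbb P(\max N(S_l)>a+t+2u)\le\tfrac12\,\mathbb P(\max N(S_l)>a).\]
Iterate $m$ times, starting from $a=u$.
\end{proof}

The largest term of $d$ is controlled by the largest term of $e$ in any space, with no symmetry.

\begin{lemma}\label{lem:max}
For all decoupled pairs and $t>0$,
\[\mathbb P(\max N(d_k)>t)\le2\,\mathbb P(\max N(e_k)>t).\]
\end{lemma}

\begin{proof}
Work on the extension with one copy $e=e^1$. Let $\rho$ be the first $k\le n$ with $N(d_k)>t$ or $N(e_k)>t$, and $\rho=\infty$ if there is none. Then $\{\rho\ge k\}\in\mathcal H_{k-1}$ and $\{\rho=k,\,N(d_k)>t\}=\{\rho\ge k,\,N(d_k)>t\}$, and the same identity holds with $e_k$ in place of $d_k$. By Lemma~\ref{lem:step} both events have probability $\mathbb E[1_{\{\rho\ge k\}}\mu_k(\{N>t\})]$. Summing over $k$, $\mathbb P(\rho<\infty,N(d_\rho)>t)=\mathbb P(\rho<\infty,N(e_\rho)>t)$. These two events cover $\{\rho<\infty\}$, so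
\[\mathbb P(\max N(d_k)>t)\le\mathbb P(\rho<\infty)\le2\,\mathbb P(\rho<\infty,N(e_\rho)>t)\le2\,\mathbb P(\max N(e_k)>t).\qedhere\]
\end{proof}

\section{From one moment to one quantile}\label{sec:crude}

Assume that for some $q_0\in(0,\infty)$ and $\Delta<\infty$, all decoupled pairs satisfy
\begin{equation}\label{eq:hyp}
\mathbb E\,N\Big(\sum d_k\Big)^{q_0}\le\Delta\;\mathbb E\,N\Big(\sum e_k\Big)^{q_0}.
\end{equation}
We want to conclude that a quantile of $N(\sum e_k)$ controls the median of $N(\sum d_k)$. The difficulty is that a quantile says nothing about the moment on the right of \eqref{eq:hyp}, which may be infinite. For independent, symmetric, bounded terms, however, Lemma~\ref{lem:levy}(c) shows that a quantile controls all moments. So we modify the pair on events of small probability until \eqref{eq:hyp} becomes useful: we symmetrize, truncate the terms, and stop when the conditional moment becomes too large.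

\begin{proposition}\label{prop:crude}
Assume \eqref{eq:hyp}. Let
\[\theta=\frac1{132},\qquad K_0=\sum_{m\ge0}(4+12m)^{q_0}2^{-m},\qquad L=(4\Delta K_0)^{1/q_0},\qquad C=1+L .\]
Then for all decoupled pairs and all $s>0$,
\[\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)\le\theta\quad\Longrightarrow\quad\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\tfrac12 .\]
\end{proposition}

\begin{proof}
\emph{Symmetrization.} Let $(\hat d,\hat e)$ and $(\mathcal G_k)$ be as in Section~\ref{sec:sym}. By \eqref{eq:sym}, $\mathbb P(N(\sum\hat e_k)>2s)\le2\theta$. Lemma~\ref{lem:levy}(a), applied given $\mathcal G_n$, yields $\mathbb P(\max N(\hat e_k)>4s)\le4\theta$, and Lemma~\ref{lem:max} yields $\mathbb P(\max N(\hat d_k)>4s)\le8\theta$.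

\emph{Truncation.} Put $\bar d_k=\hat d_k1_{\{N(\hat d_k)\le4s\}}$ and $\bar e_k=\hat e_k1_{\{N(\hat e_k)\le4s\}}$. By Lemma~\ref{lem:transform} this is a decoupled pair for $(\mathcal G_k)$. Its conditional laws $\bar\mu_k$ are symmetric, because the truncation is an odd map, and they are carried by $\{N\le4s\}$. Moreover
\begin{equation}\label{eq:trunc}
\mathbb P\Big(\sum\hat d_k\ne\sum\bar d_k\Big)\le8\theta,\qquad\mathbb P\Big(N\Big(\sum\bar e_k\Big)>2s\Big)\le2\theta+4\theta=6\theta .
\end{equation}

\emph{Conditional moments.} Let $\Omega_0=\{\mathbb P(N(\sum\bar e_k)>2s\,|\,\mathcal G_n)\le\frac14\}$. Markov's inequality and \eqref{eq:trunc} give $\mathbb P(\Omega_0^c)\le24\theta$. Let $Z=\max_kN(\sum_{j\le k}\bar e_j)$. On $\Omega_0$, Lemma~\ref{lem:levy}(a) gives $\mathbb P(Z>4s\,|\,\mathcal G_n)\le\frac12$, and then Lemma~\ref{lem:levy}(c) with $t=u=4s$ gives $\mathbb P(Z>4s+12ms\,|\,\mathcal G_n)\le2^{-m-1}$ for $m\ge0$. Splitting according to $Z\le4s$ or $4s+12(m-1)s<Z\le4s+12ms$ for some $m\ge1$, where the latter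 event has conditional probability at most $2^{-m}$, we get $\mathbb E[Z^{q_0}\,|\,\mathcal G_n]\le K_0s^{q_0}$ on $\Omega_0$. Hence the variables
\[V_k=\int N\Big(\sum_{j\le k}y_j\Big)^{q_0}\prod_{j\le k}\bar\mu_j(\cdot,dy_j)=\mathbb E\Big[N\Big(\sum_{j\le k}\bar e_j\Big)^{q_0}\Big|\,\mathcal G_n\Big]\]
satisfy $V_k\le K_0s^{q_0}$ for all $k\le n$, almost surely on $\Omega_0$.

\emph{Stopping.} We cannot simply multiply by $1_{\Omega_0}$, since $\Omega_0$ depends on all the kernels $\bar\mu_1,\dots,\bar\mu_n$ and $1_{\Omega_0}\bar d_k$ need not be adapted. But $V_k$ depends only on $\bar\mu_1,\dots,\bar\mu_k$ and is therefore $\mathcal G_{k-1}$-measurable: it is known one step ahead. So $\chi_k=1_{\{V_1,\dots,V_k\le K_0s^{q_0}\}}$ is $\mathcal G_{k-1}$-measurable and nonincreasing in $k$, and $(\chi_k\bar d_k,\chi_k\bar e_k)_k$ is a decoupled pair by Lemma~\ref{lem:transform}. Let $\ell$ be the last $k\le n$ with $\chi_k=1$, and $\ell=0$ if there is none; it is $\mathcal G_n$-measurable. Then $\sum\chi_k\bar e_k=\sum_{j\le\ell}\bar e_j$,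 whose conditional moment of order $q_0$ is $V_\ell\le K_0s^{q_0}$ if $\ell\ge1$ and $0$ if $\ell=0$. Now \eqref{eq:hyp}, used here and nowhere else, gives $\mathbb E\,N(\sum\chi_k\bar d_k)^{q_0}\le\Delta K_0s^{q_0}$, and Markov's inequality gives
\[\mathbb P\Big(N\Big(\sum\chi_k\bar d_k\Big)>Ls\Big)\le\frac{\Delta K_0}{L^{q_0}}=\frac14 .\]

\emph{Conclusion.} Almost surely on $\Omega_0$ all $\chi_k$ equal $1$, so $\sum\hat d_k=\sum\chi_k\bar d_k$ outside an event of probability $8\theta+24\theta$. By \eqref{eq:sym},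
\begin{align*}
\mathbb P\Big(N\Big(\sum d_k\Big)>(L+1)s\Big)&\le\mathbb P\Big(N\Big(\sum\hat d_k\Big)>Ls\Big)+\mathbb P\Big(N\Big(\sum e_k^1\Big)>s\Big)\\
&\le32\theta+\tfrac14+\theta=\tfrac{33}{132}+\tfrac14=\tfrac12 .\qedhere
\end{align*}
\end{proof}

\section{Relative entropy and the amplification of tails}\label{sec:entropy}

Let $\Phi(x)=x\log x$ for $x>0$ and $\Phi(0)=0$; this function is convex, continuous on $[0,\infty)$ and at least $-1/e$. For probability measures $\mathbb Q\ll\mathbb P$ with density $Z$, the \emph{relative entropy} is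
\[H(\mathbb Q\,|\,\mathbb P)=\mathbb E_{\mathbb Q}\log Z=\mathbb E_{\mathbb P}\Phi(Z).\]
For $\mathbb Q=\mathbb P(\,\cdot\,|B)$ we have $Z=1_B/\mathbb P(B)$ and $H(\mathbb Q\,|\,\mathbb P)=\log(1/\mathbb P(B))$. The first lemma is a converse: an event that is likely under a measure of small entropy cannot be too rare under $\mathbb P$.

\begin{lemma}\label{lem:event}
If $\mathbb Q\ll\mathbb P$ and $A$ is an event with $\mathbb Q(A)>0$, then
\[H(\mathbb Q\,|\,\mathbb P)\ge\mathbb Q(A)\log\frac1{\mathbb P(A)}-\log2 .\]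
\end{lemma}

\begin{proof}
Let $b=\mathbb Q(A)$; note that $\mathbb P(A)>0$. Jensen's inequality under $\mathbb P(\,\cdot\,|A)$ gives
\[\mathbb E_{\mathbb P}[\Phi(Z)1_A]\ge\mathbb P(A)\,\Phi\Big(\frac b{\mathbb P(A)}\Big)=\Phi(b)+b\log\frac1{\mathbb P(A)} .\]
If $\mathbb P(A^c)>0$, the same bound for $A^c$ gives $\mathbb E_{\mathbb P}[\Phi(Z)1_{A^c}]\ge\Phi(1-b)$, since $\log(1/\mathbb P(A^c))\ge0$; if $\mathbb P(A^c)=0$, then $b=1$ and both sides vanish. Finally $\Phi(b)+\Phi(1-b)\ge2\Phi(\frac12)=-\log2$ by convexity.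
\end{proof}

The next lemma is the general form of the computation in Section~\ref{sec:run}. For an adapted sequence $d$ with kernels $\mu_k$ under $\mathbb P$, let $\mathbb P'(d\omega,dy)=\mathbb P(d\omega)\prod_k\mu_k(\omega,dy_k)$ be the canonical extension with one copy on $\Omega\times X_0^n$.

\begin{lemma}[Decoupling at most doubles the entropy]\label{lem:double}
Let $d$ be adapted, $B\in\mathcal F_n$ with $\mathbb P(B)>0$, and $\mathbb Q=\mathbb P(\,\cdot\,|B)$. There are versions $\nu_k$ of the conditional laws of $d_k$ given $\mathcal F_{k-1}$ under $\mathbb Q$ such that the canonical extension $\mathbb Q'(d\omega,dy)=\mathbb Q(d\omega)\prod_k\nu_k(\omega,dy_k)$ satisfies $\mathbb Q'\ll\mathbb P'$ and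
\[H(\mathbb Q'\,|\,\mathbb P')\le2\log\frac1{\mathbb P(B)} .\]
\end{lemma}

\begin{proof}
The plan is to follow the density of $\mathbb Q$ along the filtration, inserting the moment at which $d_k$, but not yet the rest of $\mathcal F_k$, has been revealed:
\[\mathcal F_{k-1}\subseteq\mathcal F_{k-1}\vee\sigma(d_k)\subseteq\mathcal F_k .\]
Let $M_k=\mathbb P(B\,|\,\mathcal F_k)/\mathbb P(B)$ and $G_k=\mathbb E[M_k\,|\,\mathcal F_{k-1}\vee\sigma(d_k)]$. These are the densities $d\mathbb Q/d\mathbb P$ on $\mathcal F_k$ and on $\mathcal F_{k-1}\vee\sigma(d_k)$, with values in $[0,1/\mathbb P(B)]$, and $M_0=1$, $M_n=1_B/\mathbb P(B)$. They are positive $\mathbb Q$-a.s., since $\mathbb Q(M_k=0)=\mathbb E[M_k1_{\{M_k=0\}}]=0$ and the same computation applies to $G_k$. In the example \eqref{eq:run}, $G_k=M_k=\alpha^{-k}\xi_1\cdots\xi_k$.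

\emph{The conditional laws under $\mathbb Q$.} The $\sigma$-algebra $\mathcal F_{k-1}\vee\sigma(d_k)$ is generated by the map $\omega\mapsto(\omega,d_k(\omega))$ into $(\Omega\times X_0,\mathcal F_{k-1}\otimes\mathcal B(X_0))$. By the Doob--Dynkin lemma (a real function measurable for the $\sigma$-algebra generated by a map is a measurable function of that map), $G_k=\psi_k(\cdot,d_k)$ with $\psi_k$ measurable for $\mathcal F_{k-1}\otimes\mathcal B(X_0)$ and $0\le\psi_k\le1/\mathbb P(B)$. Put $\varphi_k=\psi_k/M_{k-1}$ where $M_{k-1}>0$ and $\varphi_k=1$ elsewhere. Since $\mathbb E[G_k1_{\{M_{k-1}=0\}}]=\mathbb E[M_{k-1}1_{\{M_{k-1}=0\}}]=0$, we have $G_k=M_{k-1}\varphi_k(\cdot,d_k)$ a.s. For Borel $h\ge0$ and $F\in\mathcal F_{k-1}$, (R1) gives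
\[\mathbb E_{\mathbb Q}[1_Fh(d_k)]=\mathbb E[1_FM_{k-1}\varphi_k(\cdot,d_k)h(d_k)]=\mathbb E\Big[1_FM_{k-1}\int h\varphi_k\,d\mu_k\Big]=\mathbb E_{\mathbb Q}\Big[1_F\int h\varphi_k\,d\mu_k\Big].\]
With $h=1$ this shows $\int\varphi_k\,d\mu_k=1$ $\mathbb Q$-a.s.; on the exceptional set, which lies in $\mathcal F_{k-1}$, we redefine $\varphi_k=1$. Then $\nu_k(\omega,dx)=\varphi_k(\omega,x)\mu_k(\omega,dx)$ is a probability kernel and a version of the conditional law of $d_k$ given $\mathcal F_{k-1}$ under $\mathbb Q$.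

\emph{The cost of steering $d_k$.} We have $\log\varphi_k(\cdot,d_k)=\log G_k-\log M_{k-1}$ $\mathbb Q$-a.s. Both terms are $\mathbb Q$-integrable, because $\mathbb E_{\mathbb Q}|\log G_k|=\mathbb E|\Phi(G_k)|$, $\mathbb E_{\mathbb Q}|\log M_{k-1}|=\mathbb E|\Phi(M_{k-1})|$ and $\Phi$ is bounded on $[0,1/\mathbb P(B)]$. By the conditional Jensen inequality $\mathbb E\Phi(G_k)\le\mathbb E\Phi(M_k)$, so
\[\mathbb E_{\mathbb Q}\log\varphi_k(\cdot,d_k)=\mathbb E\Phi(G_k)-\mathbb E\Phi(M_{k-1})\le\mathbb E\Phi(M_k)-\mathbb E\Phi(M_{k-1}).\]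
The right side telescopes, and $\Phi(M_0)=0$, $\mathbb E\Phi(M_n)=\log(1/\mathbb P(B))$. Hence
\begin{equation}\label{eq:cost}
\sum_k\mathbb E_{\mathbb Q}\log\varphi_k(\cdot,d_k)\le\log\frac1{\mathbb P(B)} .
\end{equation}

\emph{The cost of steering $y_k$ is the same.} From the definitions,
\[\frac{d\mathbb Q'}{d\mathbb P'}(\omega,y)=\frac{1_B(\omega)}{\mathbb P(B)}\prod_k\varphi_k(\omega,y_k).\]
For a nonnegative $\mathcal F_{k-1}\otimes\mathcal B(X_0)$-measurable $\phi$, both $\mathbb E_{\mathbb Q'}\phi(\omega,y_k)$ and $\mathbb E_{\mathbb Q}\phi(\omega,d_k)$ equal $\mathbb E_{\mathbb Q}\int\phi\,d\nu_k$, the first by construction and the second by (R1). Applied to the positive and negative parts of $\log\varphi_k$, this shows that $\log\varphi_k(\omega,y_k)$ is $\mathbb Q'$-integrable with the same mean as in \eqref{eq:cost}. Therefore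
\[H(\mathbb Q'\,|\,\mathbb P')=\log\frac1{\mathbb P(B)}+\sum_k\mathbb E_{\mathbb Q}\log\varphi_k(\cdot,d_k)\le2\log\frac1{\mathbb P(B)} .\qedhere\]
\end{proof}

\begin{remark}
Jensen's inequality is the only inequality in the proof. If $\mathcal F_k=\mathcal F_{k-1}\vee\sigma(d_k)$ for all $k$, then $G_k=M_k$ and the entropy is exactly doubled.
\end{remark}

\begin{theorem}\label{thm:amp}
Suppose that for some $C\ge1$ and $\theta,\gamma\in(0,1)$ the implication
\begin{equation}\label{eq:T}
\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)\le\theta\quad\Longrightarrow\quad\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\gamma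
\end{equation}
holds for all decoupled pairs and all $s>0$. Then for all decoupled pairs and all $s>0$,
\[\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\sqrt2\;\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)^{\theta/2}.\]
\end{theorem}

\begin{proof}
Let $B=\{N(\sum d_k)>Cs\}\in\mathcal F_n$; we may assume $\mathbb P(B)>0$. Take $\mathbb Q,\mathbb P',\mathbb Q'$ as in Lemma~\ref{lem:double} and let $B'=\{N(\sum y_k)>s\}$. Under $\mathbb Q'$ the coordinates $(y_k)$ form a decoupled tangent sequence of $d$, and $\mathbb Q'(N(\sum d_k)>Cs)=\mathbb Q(B)=1>\gamma$. So the conclusion of \eqref{eq:T} fails for this pair, and therefore its premise fails: $\mathbb Q'(B')>\theta$. Lemmas~\ref{lem:event} and \ref{lem:double} give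
\[\theta\log\frac1{\mathbb P'(B')}-\log2\le H(\mathbb Q'\,|\,\mathbb P')\le2\log\frac1{\mathbb P(B)},\]
that is, $\mathbb P(B)^2\le2\,\mathbb P'(B')^\theta$. By \eqref{eq:condlaw}, $\mathbb P'(B')=\mathbb P(N(\sum e_k)>s)$.
\end{proof}

The value of $\gamma$ does not appear in the conclusion; only $\gamma<1$ is used. It is essential that \eqref{eq:T} be available under $\mathbb Q$: knowing it under $\mathbb P$ alone gives no information when both probabilities are small.

\section{From tails to moments}\label{sec:moments}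

The tail inequality cannot simply be integrated. If $\mathbb P(Z>t)=t^{-q}$ and $\mathbb P(Z'>t)=t^{-2q}$ for $t\ge1$, then $\mathbb P(Z>t)=\mathbb P(Z'>t)^{1/2}$, yet $\mathbb EZ^q=\infty$ and $\mathbb E(Z')^q<\infty$. We use instead the fact that the tail inequality holds for all pairs, and apply it to the piece of the sum between the passage times of the levels $\lambda$ and $4\lambda$. The outcome is a \emph{good-$\lambda$ inequality},
\[\mathbb P(S^*>4\lambda,\ Y\le\delta\lambda)\le\varepsilon\,\mathbb P(S^*>\lambda)\qquad(\lambda>0),\]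
where $S^*$ is the maximal partial sum and $Y$ is a control variable with a known moment. Integration against $q\lambda^{q-1}\,d\lambda$ bounds $\|S^*\|_{L^q}$ by a multiple of $\delta^{-1}\|Y\|_{L^q}$ provided $4^q\varepsilon<1$. An estimate $\varepsilon=(C\delta)^{q_0}$ with a fixed exponent would force $C\delta<4^{-q/q_0}$, and $\delta^{-1}$ would grow exponentially in $q$. What is needed is an exponent proportional to $q$. We obtain it by letting $Y$ control conditional moments of order $q$ of the decoupled sum: Markov's inequality then gives a decoupled tail of order $\delta^q$, and the tail inequality transfers it to $d$ as $\delta^{\kappa q}$.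

\begin{theorem}\label{thm:mom}
Suppose that for some $C\ge1$ and $\kappa\in(0,1)$,
\begin{equation}\label{eq:tailN}
\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\sqrt2\;\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)^\kappa
\end{equation}
for all decoupled pairs and all $s>0$. Then for all decoupled pairs and all $q\in(0,\infty)$,
\[\mathbb E\,N\Big(\sum d_k\Big)^q\le48\cdot32^q\,C^q\,2^{(2q+5/2)/\kappa}\;\mathbb E\,N\Big(\sum e_k\Big)^q .\]
\end{theorem}

\begin{proof}
Write $I=\mathbb E\,N(\sum e_k)^q$ and assume $I<\infty$. We use the formula $\mathbb E(Z\wedge R)^q=\int_0^Rq\lambda^{q-1}\mathbb P(Z>\lambda)\,d\lambda$ for $Z\ge0$ and $0<R\le\infty$. In Steps 1--3 all kernels $\mu_k$ are symmetric.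

\emph{Step 1: the control variable.} Put $S_k=\sum_{j\le k}d_j$, $S^*=\max N(S_k)$, $d^*=\max N(d_k)$ and
\[A_k=\int N\Big(\sum_{j\le k}y_j\Big)^q\prod_{j\le k}\mu_j(\cdot,dy_j),\qquad A^*=\max A_k^{1/q},\qquad Y=A^*\vee d^* .\]
Each $A_k$ is $\mathcal F_{k-1}$-measurable, and $\mathbb EA_n=I$. For fixed $\omega$, integrating the first inequality of Lemma~\ref{lem:levy}(a) gives $A_k\le2\cdot2^qA_n$, so $\mathbb E(A^*)^q\le2\cdot2^qI$. Lemma~\ref{lem:max} and the second inequality of Lemma~\ref{lem:levy}(a) give $\mathbb P(d^*>t)\le4\,\mathbb P(2N(\sum e_k)>t)$, so $\mathbb E(d^*)^q\le4\cdot2^qI$. Adding,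
\begin{equation}\label{eq:Y}
\mathbb EY^q\le6\cdot2^q\,I .
\end{equation}

\emph{Step 2: the good-$\lambda$ inequality.} We claim that for $\lambda>0$ and $\delta\in(0,1]$,
\begin{equation}\label{eq:good}
\mathbb P(S^*>4\lambda,\ Y\le\delta\lambda)\le\varepsilon\,\mathbb P(S^*>\lambda),\qquad\varepsilon=2\sqrt2\,(C\delta)^{\kappa q}.
\end{equation}
Let $\tau$ be the first $k\le n$ with $N(S_k)>\lambda$, and $\tau=\infty$ if there is none, so that $\{\tau\le n\}=\{S^*>\lambda\}$; we may assume that this event has positive probability. Let $\rho$ be the first $k\le n$ with $N(S_k)>4\lambda$, and $\rho=n$ if there is none. Put $\chi_k=1_{\{A_1,\dots,A_k\le(\delta\lambda)^q\}}$ and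
\[u_k=1_{\{\tau<k\le\rho\}}\,\chi_k\,d_k1_{\{N(d_k)\le\delta\lambda\}} .\]
The factor $1_{\{\tau<k\le\rho\}}\chi_k$ is $\mathcal F_{k-1}$-measurable, since $\{\tau<k\}$ and $\{\rho\ge k\}$ are determined by $S_1,\dots,S_{k-1}$.

On the event in \eqref{eq:good} we have $\chi_k=1$ and $N(d_k)\le\delta\lambda$ for all $k$; further $\tau\le\rho\le n$, $N(S_\tau)\le N(S_{\tau-1})+N(d_\tau)\le2\lambda$ and $N(S_\rho)>4\lambda$. Hence $\tau<\rho$, $\sum u_k=S_\rho-S_\tau$, and $N(\sum u_k)>2\lambda$. With $\tilde{\mathbb P}=\mathbb P(\,\cdot\,|\tau\le n)$ we obtain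
\begin{equation}\label{eq:tilde}
\mathbb P(S^*>4\lambda,\ Y\le\delta\lambda)\le\mathbb P(S^*>\lambda)\;\tilde{\mathbb P}\Big(N\Big(\sum u_k\Big)>2\lambda\Big).
\end{equation}
We must apply \eqref{eq:tailN} under $\tilde{\mathbb P}$, not under $\mathbb P$: the latter would produce the factor $\mathbb P(S^*>\lambda)^\kappa$, which is too large. In contrast with Section~\ref{sec:entropy}, this conditioning leaves the conditional laws unchanged, because $u_k$ vanishes until the conditioning event has been decided. Indeed, by Lemma~\ref{lem:transform} the conditional law $\pi_k$ of $u_k$ given $\mathcal F_{k-1}$ under $\mathbb P$ is the image of $\mu_k$ under $x\mapsto x1_{\{N(x)\le\delta\lambda\}}$ on $\{\tau<k\le\rho,\ \chi_k=1\}$, and the point mass at $0$ elsewhere. For $F\in\mathcal F_{k-1}$ and bounded Borel $h$, split $\{\tau\le n\}=\{\tau<k\}\cup\{k\le\tau\le n\}$. The first set is in $\mathcal F_{k-1}$, so $\mathbb E[h(u_k)1_{F\cap\{\tau<k\}}]=\mathbb E[\int h\,d\pi_k\,1_{F\cap\{\tau<k\}}]$. On the second set $h(u_k)=h(0)=\int h\,d\pi_k$.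 Adding and dividing by $\mathbb P(\tau\le n)$ shows that $\pi_k$ is also the conditional law of $u_k$ given $\mathcal F_{k-1}$ under $\tilde{\mathbb P}$.

Let $(v_k)$ be the decoupled tangent sequence of $(u_k)$ on the canonical extension of $\tilde{\mathbb P}$; for fixed $\omega$ the $v_k$ are independent with laws $\pi_k(\omega,\cdot)$. Let $\ell$ be the last $k\le n$ with $\chi_k=1$ ($\ell=0$ if none) and $l=\rho\wedge\ell$. Since $\chi_k$ is nonincreasing, $\{\tau<k\le\rho,\ \chi_k=1\}=\{\tau<k\le l\}$. If $l=0$, then $\sum v_k=0$. If $l\ge1$, then for fixed $\omega$ the sum $\sum v_k$ has the law of $W=\sum_{\tau<k\le l}y_k1_{\{N(y_k)\le\delta\lambda\}}$, with $y_1,\dots,y_l$ independent and symmetric with laws $\mu_k(\omega,\cdot)$. Lemma~\ref{lem:levy}(b) for $y_1,\dots,y_l$, Markov's inequality, and $A_l\le(\delta\lambda)^q$ (valid since $\chi_l=1$) bound the probability of $\{N(W)>s\}$ by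
\[2\,\Big(\bigotimes_{k\le l}\mu_k\Big)\Big(N\Big(\sum_{k\le l}y_k\Big)>\frac s2\Big)\le2\Big(\frac2s\Big)^qA_l\le2\Big(\frac{2\delta\lambda}s\Big)^q .\]
For $s=2\lambda/C$ this is $2(C\delta)^q$, for every $\omega$. Integrating over $\omega$ and applying \eqref{eq:tailN} to $(u,v)$,
\[\tilde{\mathbb P}\Big(N\Big(\sum u_k\Big)>2\lambda\Big)\le\sqrt2\,\big(2(C\delta)^q\big)^\kappa\le\varepsilon .\]
With \eqref{eq:tilde} this proves \eqref{eq:good}.

\emph{Step 3: integration.} Choose $\delta$ with $(C\delta)^{\kappa q}=2^{-2q-5/2}$. Then $\delta\le C\delta<1$,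
\[\varepsilon=2^{3/2}2^{-2q-5/2}=\tfrac12\,4^{-q},\qquad\delta^{-q}=C^q\,2^{(2q+5/2)/\kappa}.\]
By \eqref{eq:good}, $\mathbb P(S^*>4\lambda)\le\varepsilon\,\mathbb P(S^*>\lambda)+\mathbb P(Y>\delta\lambda)$. Multiply by $q\lambda^{q-1}$ and integrate over $(0,R)$ with $R<\infty$:
\[4^{-q}\,\mathbb E(S^*\wedge4R)^q\le\tfrac12\,4^{-q}\,\mathbb E(S^*\wedge R)^q+\delta^{-q}\,\mathbb EY^q .\]
Since $\mathbb E(S^*\wedge R)^q\le\mathbb E(S^*\wedge4R)^q<\infty$, the first term on the right can be absorbed on the left. Letting $R\to\infty$ and using \eqref{eq:Y},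
\[\mathbb E\,N\Big(\sum d_k\Big)^q\le\mathbb E(S^*)^q\le2\cdot4^q\,\delta^{-q}\cdot6\cdot2^q\,I=K_1I,\qquad K_1:=12\cdot8^q\,\delta^{-q}\ge1 .\]

\emph{Step 4: general kernels.} Let $(\hat d,\hat e)$ be the symmetrized pair of Section~\ref{sec:sym}. From \eqref{eq:sym} and $(a+b)^q\le2^q(a^q+b^q)$ we get $\mathbb E\,N(\sum\hat e_k)^q\le2^{q+1}I<\infty$. Steps 1--3 apply to $(\hat d,\hat e)$ with the filtration $(\mathcal G_k)$, and
\[\mathbb E\,N\Big(\sum d_k\Big)^q\le2^q\Big(K_1\,\mathbb E\,N\Big(\sum\hat e_k\Big)^q+I\Big)\le2^q\big(2^{q+1}K_1+1\big)I\le4\cdot4^qK_1I .\]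
Finally $4\cdot4^qK_1=48\cdot32^q\,\delta^{-q}$.
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:tail}}\label{sec:constants}

Let $D_p^*$ be the decoupling constant of $X$ for the $r$-norm $\|\cdot\|_*$ in \eqref{eq:AR}. Using $\|\cdot\|\le c\|\cdot\|_*$ on one side of \eqref{eq:dec} and $\|\cdot\|_*\le\|\cdot\|$ on the other gives $D_p(X)\le cD_p^*$ and $D_p^*\le cD_p(X)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) Inequality \eqref{eq:hyp} holds with $q_0=p_0/r$ and $\Delta=(cD_{p_0}(X))^{p_0}$. Proposition~\ref{prop:crude} gives \eqref{eq:T} with $\theta=\frac1{132}$, $\gamma=\frac12$ and $C=1+(4\Delta K_0)^{r/p_0}$, a constant that depends only on $p_0$, $D_{p_0}(X)$, $r$ and $c$. Theorem~\ref{thm:amp} gives \eqref{eq:tailN} with the same $C$ and $\kappa=\frac1{264}$. Theorem~\ref{thm:mom} with $q=p/r$, where $(2q+\frac52)/\kappa=528q+660$, gives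
\[(D_p^*)^p\le48\cdot32^q\,C^q\,2^{528q+660}\le2^{666}\,(2^{533}C)^{p/r},\]
using $48\le2^6$ and $32=2^5$. Hence
\begin{equation}\label{eq:final}
D_p(X)\le c\,2^{666/p}\,(2^{533}C)^{1/r}\qquad(0<p<\infty),
\end{equation}
and $K=\max\{2^{666},\,c(2^{533}C)^{1/r}\}$ satisfies $D_p(X)\le K^{1/p}K$. Since $K\ge1$, $D_p(X)\le K^{1+1/p_1}$ for $p\ge p_1$.

(b) Take $p_0=1$ and $r=c=1$. Then $q_0=1$, $\Delta=D_1(X)$, and $K_0=4\sum_m2^{-m}+12\sum_mm2^{-m}=8+24=32$. So $C=1+128D_1(X)\le2^8D_1(X)$, because $D_1(X)\ge1$. For $p\ge1$, \eqref{eq:final} gives $D_p(X)\le2^{666+533+8}D_1(X)=2^{1207}D_1(X)$. The lower bound is the term $p=1$ of the supremum.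
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tail}]
We first check that (iii) and (iv) do not depend on whether size is measured by $\|\cdot\|$ or by $N$. Both say that a bound on the tail of $\sum e_k$ at level $s$ implies a bound on the tail of $\sum d_k$ at level $Cs$, and both persist when $C$ is enlarged, so we may take $C\ge1$. By \eqref{eq:AR},
\[\Big\{\Big\|\sum d_k\Big\|>cCs\Big\}\subseteq\Big\{\Big\|\sum d_k\Big\|_*>Cs\Big\},\qquad\Big\{\Big\|\sum e_k\Big\|_*>s\Big\}\subseteq\Big\{\Big\|\sum e_k\Big\|>s\Big\},\]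
so either property for $\|\cdot\|_*$ with constant $C$ implies it for $\|\cdot\|$ with constant $cC$. Conversely,
\[\Big\{\Big\|\sum d_k\Big\|_*>cCs\Big\}\subseteq\Big\{\Big\|\sum d_k\Big\|>C\,cs\Big\},\qquad\Big\{\Big\|\sum e_k\Big\|>cs\Big\}\subseteq\Big\{\Big\|\sum e_k\Big\|_*>s\Big\},\]
so the property for $\|\cdot\|$, used at level $cs$, implies it for $\|\cdot\|_*$ with constant $cC$. Finally $\{\|z\|_*>Cs\}=\{N(z)>C^rs^r\}$, so the property for $\|\cdot\|_*$ with constant $C$ is the property for $N$ with constant $C^r$. The numbers $\kappa,\theta,\gamma$ are unchanged throughout.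

Now (i)$\Rightarrow$(iv) is Proposition~\ref{prop:crude}, and (iv)$\Rightarrow$(iii) is Theorem~\ref{thm:amp} with $\kappa=\theta/2$. For (iii)$\Rightarrow$(ii), Theorem~\ref{thm:mom} with $q=p/r$ and constant $C$ for $N$ gives
\[D_p(X)\le c\,\big(48\cdot2^{5/(2\kappa)}\big)^{1/p}\big(32\,C\,4^{1/\kappa}\big)^{1/r},\]
which is at most $K^{1+1/p}$ for $K=\max\{48\cdot2^{5/(2\kappa)},\,c\,(32\,C\,4^{1/\kappa})^{1/r}\}$. The implication (ii)$\Rightarrow$(i) is trivial.
\end{proof}

\section{Lower bounds and the endpoint $p=\infty$}\label{sec:lower}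

In parts (a) and (b) of Theorem~\ref{thm:lower} all random variables are nonnegative integer multiples of one vector $x$ with $\|x\|=1$, and $\|jx\|=j$ by homogeneity. The coins $\xi_k,\xi_k'$ and the filtration are those of Section~\ref{sec:run}.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Play until the first success:
\[d_k=(1-\xi_1)\cdots(1-\xi_{k-1})\,\xi_k\,x,\qquad e_k=(1-\xi_1)\cdots(1-\xi_{k-1})\,\xi_k'\,x .\]
This is a decoupled pair by Example~\ref{ex:predictable}. For large $n$ the original sum equals $x$ with probability close to one, whereas the decoupled sum has mean size about $1$ but vanishes about half of the time; small moments detect this. Let $\tau$ be the time of the first success of $(\xi_k)$. Then $\|\sum_{k\le n}d_k\|=1_{\{\tau\le n\}}$, so $\mathbb E\|\sum_{k\le n}d_k\|^p=1-(1-\alpha)^n$, and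
\[\Big\|\sum_{k\le n}e_k\Big\|=\sum_{k\le\tau\wedge n}\xi_k'\le Z:=\sum_{k\le\tau}\xi_k' .\]
Since $\tau$ is independent of $(\xi_k')$ and $\mathbb P(\tau=j)=\alpha(1-\alpha)^{j-1}$, we have $\mathbb EZ=\alpha\,\mathbb E\tau=1$ and
\[\mathbb P(Z=0)=\mathbb E(1-\alpha)^\tau=\frac{\alpha(1-\alpha)}{1-(1-\alpha)^2}=\frac{1-\alpha}{2-\alpha},\qquad\mathbb P(Z\ge1)=\frac1{2-\alpha}.\]
H\"older's inequality with exponents $1/p$ and $1/(1-p)$ gives
\[\mathbb EZ^p=\mathbb E[Z^p1_{\{Z\ge1\}}]\le(\mathbb EZ)^p\,\mathbb P(Z\ge1)^{1-p}=(2-\alpha)^{p-1}.\]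
So $D_p(X)^p\ge(1-(1-\alpha)^n)(2-\alpha)^{1-p}$. Let $n\to\infty$ and then $\alpha\to0$ to get $D_p(X)^p\ge2^{1-p}$. As $2^{1/p-1}\to\infty$ for $p\to0$, the remaining claims follow.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Take the run of successes \eqref{eq:run} and put $\eta=\log(1/\alpha)$. The tail of $\|\sum d_k\|$ decays like $e^{-\eta t}$; we show that the tail of $\|\sum e_k\|$ decays almost like $e^{-2\eta t}$, and the factor $2$ then appears as in the exponential example of Section~\ref{sec:intro}.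

Fix $p$, let $j=\lceil p/\eta\rceil$ and $n\ge j$. Since $\mathbb P(\|\sum d_k\|\ge j)=\alpha^j\ge\alpha^{1+p/\eta}=\alpha e^{-p}$,
\[\mathbb E\Big\|\sum d_k\Big\|^p\ge j^p\alpha^j\ge\alpha\Big(\frac p{e\eta}\Big)^p .\]
Let $m$ be the number of $k\le n$ with $\xi_1=\dots=\xi_{k-1}=1$. Then $\|\sum e_k\|=\xi_1'+\dots+\xi_m'$, the number $m$ is independent of $(\xi_k')$, and $\mathbb P(m=i)\le\mathbb P(m\ge i)\le\alpha^{i-1}$. The probability of at least $a$ successes among $i$ coins is at most $\binom ia\alpha^a$, by a union bound over the $a$-element subsets. With $\sum_{i\ge a}\binom ia\alpha^i=\alpha^a(1-\alpha)^{-a-1}$ we get, for integers $a\ge1$,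
\[\mathbb P\Big(\Big\|\sum e_k\Big\|\ge a\Big)\le\sum_{i\ge a}\alpha^{i-1}\binom ia\alpha^a=\alpha^{2a-1}(1-\alpha)^{-a-1}=C_\alpha e^{-\beta a},\]
where $C_\alpha=\frac1{\alpha(1-\alpha)}$ and $\beta=2\eta+\log(1-\alpha)$; here $\beta>0$ because $\alpha^2<\frac14<1-\alpha$. The norm is integer valued, so $\mathbb P(\|\sum e_k\|\ge t)\le C_\alpha e^{-\beta\lceil t\rceil}\le C_\alpha e^{-\beta t}$ for all $t>0$, and
\[\mathbb E\Big\|\sum e_k\Big\|^p\le C_\alpha\int_0^\infty pt^{p-1}e^{-\beta t}\,dt=C_\alpha\,\Gamma(p+1)\,\beta^{-p}.\]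
Dividing and taking $p$-th roots,
\[D_p(X)\ge\Big(\frac\alpha{C_\alpha}\Big)^{1/p}\frac p{e\,\Gamma(p+1)^{1/p}}\cdot\frac\beta\eta .\]
By Stirling's formula $\Gamma(p+1)^{1/p}\sim p/e$ as $p\to\infty$, so
\[\liminf_{p\to\infty}D_p(X)\ge\frac\beta\eta=2+\frac{\log(1-\alpha)}{\log(1/\alpha)},\]
and the right side tends to $2$ as $\alpha\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(c)]
The bound $D_\infty(X)\ge1$ was noted in Section~\ref{sec:intro}. The reverse bound holds because $d_k$ lies in the support of $\mu_k$, so the outcome $(d_1,\dots,d_n)$ is one of the outcomes that $(e_1,\dots,e_n)$ can approximate. Recall that the support $\operatorname{supp}\mu$ of a Borel probability measure $\mu$ on $X_0$ is the set of points all of whose open neighborhoods have positive measure. If $(U_i)$ is a countable base of $X_0$, the complement of $\operatorname{supp}\mu$ is the union of the $U_i$ with $\mu(U_i)=0$, and so it is $\mu$-null.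

Let $t=\|\sum e_k\|_{L^\infty}<\infty$ and $O=\{y\in X_0^n:\|\sum y_k\|>t\}$, which is open because the quasi-norm is continuous. By \eqref{eq:condlaw}, $\bigotimes_k\mu_k(\omega,\cdot)$ gives $O$ measure zero for almost every $\omega$. For such $\omega$, $O$ does not meet $\prod_k\operatorname{supp}\mu_k(\omega,\cdot)$: a common point would have a neighborhood $O_1\times\dots\times O_n\subseteq O$ with all $\mu_k(\omega,O_k)>0$. Next, the set
\[\{(\omega,x):x\notin\operatorname{supp}\mu_k(\omega,\cdot)\}=\bigcup_i\{\omega:\mu_k(\omega,U_i)=0\}\times U_i\]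
belongs to $\mathcal F_{k-1}\otimes\mathcal B(X_0)$, so (R1) gives $\mathbb P(d_k\notin\operatorname{supp}\mu_k)=\mathbb E\,\mu_k(X_0\setminus\operatorname{supp}\mu_k)=0$. Thus almost surely $(d_1,\dots,d_n)\notin O$, that is, $\|\sum d_k\|\le t$.
\end{proof}

\begin{remark}
Continuity was used only to make $O$ open. Without it, part (c) applied to the $r$-norm in \eqref{eq:AR} still gives $D_\infty(X)\le c$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CV}
Sonja Cox and Mark Veraar, \emph{Vector-valued decoupling and the Burkholder-Davis-Gundy inequality}, arXiv:1107.2218 (2011).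

\bibitem{KPR}
Kalton, Peck and Roberts, \emph{An F-space Sampler}.

\end{thebibliography}
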